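\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Oriented cubes different from the real cube}


\begin{abstract}
An oriented cube is an oriented matroid on the vertex set $\{-1,1\}^n$ of the $n$-cube in which every rectangle is a signed circuit and the facets and skew-facets carry the same signed cocircuits as in the real affine cube. For $n\le 7$ the real affine cube is known to be the only oriented cube. We show that it is not the only one for any $n\ge 11$; in fact there are then at least $3^{2^{n-1}}$ oriented cubes. The construction relaxes circuit-hyperplanes of the real cube, and circuit-hyperplanes are produced by an analysis of carries in binary addition. The smallest one we exhibit consists of $12$ points in dimension $11$.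
\end{abstract}

\section{The question and the answer}

Let $C^n=\{-1,1\}^n$, and let $\mathcal{A}ff(C^n)$ be the oriented matroid of affine dependencies of $C^n$ over $\mathbb R$, the \emph{real affine cube}. Its rank is $r=n+1$. Its signed circuits record the signs of the minimal affine dependencies among vertices of the cube. Its signed cocircuits are the partitions $(X^+,X^-)$ of the vertices lying off a hyperplane spanned by vertices, according to the side on which they lie.

Some of these circuits and cocircuits are visible without any arithmetic. If $\mathbf u,\mathbf v,\mathbf u',\mathbf v'\in C^n$ are the vertices of a rectangle with diagonals $\mathbf u\mathbf v$ and $\mathbf u'\mathbf v'$, then $\mathbf u+\mathbf v=\mathbf u'+\mathbf v'$, and this gives the \emph{signed rectangles} $\pm(\{\mathbf u,\mathbf v\},\{\mathbf u',\mathbf v'\})$. They are the shortest signed circuits of $\mathcal{A}ff(C^n)$; let $\mathcal R$ be the family of all of them. On the dual side there are the \emph{facets} and the \emph{skew-facets}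
\[
H_{i^\pm}=\{\mathbf v\in C^n: v_i=\pm1\}\quad(1\le i\le n),\qquad
H_{ij^\pm}=\{\mathbf v\in C^n: v_i=\pm v_j\}\quad(1\le i<j\le n).
\]
The signed cocircuits complementary to them are
\begin{gather*}
X_{i^+}=(H_{i^-},\emptyset),\qquad X_{i^-}=(H_{i^+},\emptyset),\\
X_{ij^+}=(H_{i^+}\cap H_{j^-},\,H_{i^-}\cap H_{j^+}),\qquad
X_{ij^-}=(H_{i^+}\cap H_{j^+},\,H_{i^-}\cap H_{j^-})
\end{gather*}
and their negatives $-X=(X^-,X^+)$. Let $\mathcal F$ be the family of all these signed cocircuits.

\begin{definition}
An \emph{oriented cube} is an oriented matroid on $C^n$ that has every member of $\mathcal R$ as a signed circuit and every member of $\mathcal F$ as a signed cocircuit.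
\end{definition}

The remaining circuits of $\mathcal{A}ff(C^n)$ depend on which integer combinations of $\pm1$-vectors vanish. The question, taken from Gioan and Silva \cite{GS}, is whether this arithmetic is forced by the simple data $\mathcal R$ and $\mathcal F$: is $\mathcal{A}ff(C^n)$ the only oriented cube on $C^n$, for every $n$? For $n=2$ the answer is immediately yes: the four points of $C^2$ form a rectangle, so the whole ground set is a circuit, there are no other circuits, and this one signed circuit determines the oriented matroid. It is known that $\mathcal{A}ff(C^n)$ is the unique oriented cube for all $n\le 7$, and one might guess that this persists. It does not.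

A \emph{circuit-hyperplane} of a matroid is a set that is both a circuit and a hyperplane. Since $\mathcal{A}ff(C^n)$ has rank $n+1$, a circuit-hyperplane of it has rank $n$ and hence $n+1$ elements. It is the set of all cube vertices on an affine hyperplane of $\mathbb R^n$ that contains exactly $n+1$ vertices of the cube, any $n$ of which are affinely independent. When $n\ge4$, a circuit-hyperplane contains no rectangle, because a circuit contains no smaller circuit. Thus it is invisible to $\mathcal R$, and one may suspect that it can be altered freely. Our first theorem confirms this. We describe the oriented matroid $\mathcal{A}ff(C^n)$ by its chirotope, that is, by the signs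
\[
\chi(\mathbf v_0,\dots,\mathbf v_n)=\operatorname{sgn}\det\bigl((1,\mathbf v_0),\dots,(1,\mathbf v_n)\bigr).
\]

\begin{theorem}\label{thm:relax}
Let $n\ge4$ and let $\mathfrak H$ be a nonempty set of circuit-hyperplanes of $\mathcal{A}ff(C^n)$. Changing the chirotope of $\mathcal{A}ff(C^n)$ from $0$ to an arbitrary nonzero sign on each $H\in\mathfrak H$ (extended to all orderings of $H$ by alternation) gives an oriented cube. Its underlying matroid is not isomorphic to that of $\mathcal{A}ff(C^n)$; in particular, it differs from $\mathcal{A}ff(C^n)$.
\end{theorem}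

Together with the known uniqueness for $n\le7$, this theorem implies that $\mathcal{A}ff(C^n)$ has no circuit-hyperplane for $4\le n\le7$. So circuit-hyperplanes must be sought in higher dimensions. They do exist in dimension $11$.

\begin{theorem}\label{thm:eleven}
The set $H\subset C^{11}$ of solutions of
\[
v_1+2v_2+4v_3+8v_4+16v_5+32v_6-5v_7-25v_8-22v_9-51v_{10}-45v_{11}=85
\]
has exactly $12$ elements and is a circuit-hyperplane of $\mathcal{A}ff(C^{11})$. Hence $\mathcal{A}ff(C^{11})$ is not the unique oriented cube on $C^{11}$.
\end{theorem}

\begin{theorem}\label{thm:all}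
For every $n\ge 11$, $\mathcal{A}ff(C^n)$ has at least $2^{n-1}$ circuit-hyperplanes, and there are at least $3^{2^{n-1}}$ distinct oriented cubes on $C^n$.
\end{theorem}

So uniqueness holds for $n\le7$ and fails for every $n\ge11$; the cases $n=8,9,10$ are not settled by the argument below. Theorem~\ref{thm:relax} is proved in Section~\ref{sec:relax}. Section~\ref{sec:carries} explains how binary addition produces hyperplanes with few cube points and how carries control the dependencies of these points; Section~\ref{sec:frames} proves Theorem~\ref{thm:eleven}. Sections~\ref{sec:insert} and~\ref{sec:all} pass from $n$ to $n+4$ and prove Theorem~\ref{thm:all}.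

\section{Relaxing circuit-hyperplanes}\label{sec:relax}

\subsection*{Recollections}

A rank-$r$ oriented matroid on $E$ is given by a chirotope, a nonzero alternating map $\chi:E^r\to\{0,\pm1\}$ that is determined up to a global sign. The sets on which $\chi$ is nonzero are the bases of the underlying matroid. Circuits and cocircuits are read off from $\chi$ as follows.
\begin{itemize}
\item Let $C=\{x_0,\dots,x_s\}$ be a circuit and let the sequence $z$ extend $C\setminus x_0$ to a basis. The signed circuits on $C$ are, up to sign, $x_i\mapsto(-1)^i\chi(x_0,\dots,\widehat{x_i},\dots,x_s,z)$.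
\item Let $G$ be a hyperplane and $y$ an ordered basis of $G$. The signed cocircuits complementary to $G$ are, up to sign, $e\mapsto\chi(e,y)$.
\end{itemize}

To recognize a chirotope we use the following criterion \cite[Thm.~3.6.2]{OM}. A nonzero alternating map $\chi':E^r\to\{0,\pm1\}$ is a chirotope if and only if the sets on which it is nonzero are the bases of a matroid and, for all $a,b,c,d\in E$ and $z\in E^{r-2}$, the three products
\begin{equation}\label{eq:products}
T_1=\chi'(cbz)\chi'(adz),\qquad T_2=\chi'(dbz)\chi'(caz),\qquad L=\chi'(abz)\chi'(cdz)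
\end{equation}
satisfy: $T_1\ge0$ and $T_2\ge0$ imply $L\ge0$. For determinants this reflects the identity
\begin{equation}\label{eq:plucker}
[abz][cdz]=[cbz][adz]+[dbz][caz].
\end{equation}

\subsection*{The idea in the plane}

Consider a planar point configuration (rank $3$) and a line that contains exactly three of its points $a,b,z$. Projecting from $z$, we see vectors in $\mathbb R^2$: those of $a$ and $b$ are nonzero and parallel, and those of any two further points $c,d$ do not lie on their line. Turning the vector of $b$ a little in either direction makes $[abz]$ positive or negative and changes none of the other signs $[acz],[adz],[bcz],[bdz],[cdz]$. In general this cannot be realized by moving the point $b$ itself, since other dependencies containing $b$ may be destroyed; in the cube, moving a vertex destroys rectangles. But the criterion looks at only one $z$ and four further elements at a time, and for each such choice the turning is harmless. The two facts used are that no proper subset of $\{a,b,z\}$ is dependent (circuit) and that no other point lies on the line (hyperplane). In rank $r$ the argument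 is the same, with a sequence $z$ of $r-2$ elements in place of the point $z$.

\subsection*{The proof}

\begin{proof}[Proof of Theorem~\ref{thm:relax}]
Let $E=C^n$, let $M$ be the underlying matroid of $\mathcal{A}ff(C^n)$, of rank $r=n+1$, and let $\chi'$ be the map obtained from $\chi$ by the change described in the theorem. Two remarks will be used throughout. First, $\chi'=\chi$ except on $\mathfrak H$; in particular $\chi'=\chi$ on all bases of $M$, because members of $\mathfrak H$ are dependent in $M$. Second, if $H\in\mathfrak H$, $x\in H$ and $y\notin H$, then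
\begin{equation}\label{eq:swap}
(H\setminus x)\cup y\ \text{ is a basis of } M,
\end{equation}
because $H\setminus x$ is independent and spans the hyperplane $H$.

\emph{The matroid $M'$.} Declaring a circuit-hyperplane $H$ to be a basis turns a matroid into a matroid; this is relaxation \cite[Prop.~1.5.14]{Oxley}. The dependent sets stay the same except for $H$. Another circuit-hyperplane $H'\ne H$ therefore remains a circuit, and so still has rank $r-1$; and for $x\notin H'$ the set $H'\cup x$ contains an old basis, so $H'$ remains a hyperplane. Hence all members of $\mathfrak H$ can be relaxed one after another. The bases of the resulting matroid $M'$ are the bases of $M$ and the members of $\mathfrak H$, that is, the sets on which $\chi'$ is nonzero. As $M'$ has $|\mathfrak H|>0$ more bases than $M$, the two matroids are not isomorphic. The independent sets of $M'$ are those of $M$ and the members of $\mathfrak H$.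

\emph{Three-term relations, degenerate cases.} Each of $a,b,c,d$ occurs in each product of \eqref{eq:products}. So if $z$ has a repeated entry, or if one of $a,b,c,d$ occurs in $z$, all three products vanish. Otherwise, suppose that two of the letters coincide.
\begin{itemize}
\item If $a=b$ or $c=d$, then $L=0$.
\item If $a=c$ or $b=d$, then $T_2=0$ and $L=T_1$.
\item If $a=d$, then $T_1=0$ and $L=T_2$.
\item If $b=c$, then $T_1=0$ and $T_2=\chi'(dbz)\chi'(baz)=\chi'(abz)\chi'(bdz)=L$.
\end{itemize}
The implication holds in every case.

\emph{Three-term relations, distinct elements.} Let $a,b,c,d$ and the entries of $z$ be distinct, and identify $z$ with its set of entries. If none of the six sets $\pi\cup z$, $\pi$ a pair from $\{a,b,c,d\}$, lies in $\mathfrak H$, then the implication holds because $\chi$ is a chirotope. Suppose that $\pi\cup z=H\in\mathfrak H$, and let $\pi^c$ be the complementary pair, so $\pi^c\cap H=\emptyset$. A pair other than $\pi,\pi^c$ has the form $(\pi\setminus x)\cup y$ with $x\in\pi$, $y\in\pi^c$, so together with $z$ it is a basis of $M$ by \eqref{eq:swap}. Therefore the two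 products not involving $\pi,\pi^c$ are nonzero and are the same for $\chi$ and $\chi'$. In \eqref{eq:plucker} the product with $\pi,\pi^c$ is $0$, since $H$ is dependent.
\begin{itemize}
\item If this vanishing product is the one corresponding to $L$, then \eqref{eq:plucker} gives $T_1=-T_2\ne0$, so $T_1\ge0$ and $T_2\ge0$ do not both hold.
\item If it corresponds to $T_1$ or $T_2$, then \eqref{eq:plucker} says that $L$ has the same nonzero sign as the other $T_i$. If that $T_i$ is $\ge0$, then $L>0$.
\end{itemize}
In both cases the implication holds whatever value $\chi'$ gives to the product with $\pi,\pi^c$, also when $\pi^c\cup z\in\mathfrak H$. So $\chi'$ is a chirotope.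

\emph{Signed circuits.} Let $C=\{x_0,\dots,x_s\}\notin\mathfrak H$ be a circuit of $M$. It is dependent in $M'$ and its proper subsets are independent, so it is a circuit of $M'$. Let $z$ extend $C\setminus x_0$ to a basis of $M$, hence of $M'$. All $C\setminus x_i$ have the same closure in $M$, so all the sets $(C\setminus x_i)\cup z$ are bases of $M$, and $\chi'=\chi$ on them. Hence the signed circuits on $C$ are the same for $\chi'$ and $\chi$.

\emph{Signed cocircuits.} Let $G\notin\mathfrak H$ be a hyperplane of $M$. It contains no $H\in\mathfrak H$, because two hyperplanes of which one contains the other are equal. So the subsets of $G$ that are independent in $M'$ are those independent in $M$, and $G$ has rank $r-1$ in $M'$. For $x\notin G$ the set $G\cup x$ contains a basis of $M$. So $G$ is a hyperplane of $M'$, and an ordered $M$-basis $y$ of $G$ is also an $M'$-basis of $G$. For $e\notin G$ the set $\{e\}\cup y$ is a basis of $M$, so $\chi'(e,y)=\chi(e,y)$; for $e\in G$ both signs are $0$. Hence the signed cocircuits complementary to $G$ are the same for $\chi'$ and $\chi$.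

\emph{Conclusion.} As $n\ge4$, a rectangle has $4<n+1$ elements, and a facet or skew-facet has $2^{n-1}>n+1$ elements. Members of $\mathfrak H$ have $n+1$ elements, so no rectangle, facet or skew-facet lies in $\mathfrak H$. By the last two paragraphs, all members of $\mathcal R$ are signed circuits and all members of $\mathcal F$ are signed cocircuits of the oriented matroid of $\chi'$.
\end{proof}

\begin{remark}
The hypothesis $n\ge4$ is needed only at the end. For $n=3$ a facet is a circuit-hyperplane with four points, but it is also a rectangle, and relaxing it destroys that circuit.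
\end{remark}

\section{Hyperplanes from binary addition}\label{sec:carries}

We must find hyperplanes containing exactly $n+1$ points of the cube, with a single affine dependency up to scalars, in which all points take part. From here on we use $\{0,1\}^n$ in place of $C^n$. The affine bijection $v=2z-1$ carries one to the other, preserves affine dependencies, and multiplies normal vectors of hyperplanes by a scalar.

The difficulty is to know \emph{all} cube points on a hyperplane. We ensure this by splitting the coordinates into two groups: free choices $z_i$, and the binary digits of a number determined by these choices. Let $I$ be a finite set of \emph{items}, let $k\ge1$, and let $W_i$ $(i\in I)$ be positive integers $<2^k$. Put $W(v)=\sum_{i\in v}W_i$ for $v\subset I$, and let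
\[
\Delta=\{v\subset I: W(v)<2^k\}
\]
be the family of \emph{light} sets. With $n=|I|+k$ and coordinates $(z_i)_{i\in I},f_0,\dots,f_{k-1}$ on $\{0,1\}^n$, consider
\begin{equation}\label{eq:H}
H=\Bigl\{(z,f)\in\{0,1\}^n:\ \sum_{t=0}^{k-1}2^tf_t=\sum_{i\in I}W_iz_i\Bigr\}.
\end{equation}
By uniqueness of binary expansions, its points are exactly $p_v=(1_v;f_0(v),\dots,f_{k-1}(v))$, $v\in\Delta$, where $1_v$ is the indicator vector of $v$ and $f_t(v)$ is the $t$-th binary digit of $W(v)$.

\begin{example}\label{ex:toy}
Take two items and $k=2$. For $W=(1,2)$ all four sets are light, and the points $(z_1z_2;f_0f_1)$ of $H$ are $(00;00),(10;10),(01;01),(11;11)$. Here $p_\emptyset+p_{12}=p_1+p_2$, a rectangle. For $W=(1,1)$ the points are $(00;00),(10;10),(01;10),(11;01)$. Now $p_\emptyset+p_{12}=(11;01)$ and $p_1+p_2=(11;20)$: the addition $1+1$ produces a carry, and the dependency disappears.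
\end{example}

So carries kill dependencies, and we need exactly one dependency to survive. To count carries, let $\beta_t(i)$ be the $t$-th binary digit of $W_i$, and let
\begin{equation}\label{eq:carry}
C_t(v)=\Bigl\lfloor 2^{-t}\sum_{i\in v}(W_i\bmod 2^t)\Bigr\rfloor
=\lfloor W(v)/2^t\rfloor-\sum_{i\in v}\lfloor W_i/2^t\rfloor ,
\end{equation}
the carry into position $t$ when the weights of the items of $v$ are added. Then $C_0=0$, and since $W_i\bmod 2^{t+1}=(W_i\bmod 2^t)+2^t\beta_t(i)$,
\begin{equation}\label{eq:rec}
C_{t+1}(v)=\Bigl\lfloor\tfrac12\bigl(C_t(v)+\textstyle\sum_{i\in v}\beta_t(i)\bigr)\Bigr\rfloor .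
\end{equation}
Moreover $C_t(v)=0$ if $|v|\le1$, and $C_t(v)\in\{0,1\}$ if $|v|=2$, since the sum of two residues modulo $2^t$ is less than $2\cdot2^t$.

\begin{lemma}\label{lem:carry}
A vector $\lambda\in\mathbb R^\Delta$ is an affine dependency of the points $p_v$ if and only if
\begin{equation}\label{eq:dep}
\sum_{v\in\Delta}\lambda_v=0,\qquad \sum_{v\ni i}\lambda_v=0\ \ (i\in I),\qquad \sum_{v\in\Delta}\lambda_vC_t(v)=0\ \ (1\le t\le k-1).
\end{equation}
If $|\Delta|=n+1$ and the solution space of \eqref{eq:dep} is spanned by one vector without zero entries, then $H$ is a circuit-hyperplane, and its hyperplane has a normal vector with all coordinates nonzero.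
\end{lemma}

\begin{proof}
An affine dependency is a $\lambda$ with $\sum\lambda_v=0$ and $\sum\lambda_vp_v=0$. The item coordinates give the second group of conditions in \eqref{eq:dep}. For the digits, \eqref{eq:carry} gives
\[
f_t(v)=\lfloor W(v)/2^t\rfloor-2\lfloor W(v)/2^{t+1}\rfloor=C_t(v)-2C_{t+1}(v)+\sum_{i\in v}\beta_t(i).
\]
By the item conditions the last term contributes nothing to $\sum_v\lambda_vf_t(v)$. With $\sigma_t=\sum_v\lambda_vC_t(v)$ we obtain $\sum_v\lambda_vf_t(v)=\sigma_t-2\sigma_{t+1}$. Here $\sigma_0=0$. Also $\sigma_k=0$, since $C_k(v)=\lfloor W(v)/2^k\rfloor=0$ for light $v$. So the digit conditions $\sigma_t=2\sigma_{t+1}$, $0\le t\le k-1$, hold if and only if $\sigma_1=\dots=\sigma_{k-1}=0$.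

Under the additional assumptions, $H$ consists of $n+1$ points with a one-dimensional space of affine dependencies. So their affine span has dimension $n-1$ and is the hyperplane in \eqref{eq:H}. Since $H$ contains all cube points on it, $H$ is a hyperplane of the matroid. As the only dependency, up to scalars, involves all points, $H$ is a circuit. The coefficients in \eqref{eq:H} are $2^t$ and $-W_i$, all nonzero.
\end{proof}

The size condition is what one expects. The family $\Delta$ contains $\emptyset$ and all singletons, so the first $1+|I|$ equations of \eqref{eq:dep} are independent. For one solution to survive the $k-1$ carry equations, if these too are independent, we need $|\Delta|-(1+|I|)-(k-1)=1$, that is, $|\Delta|=|I|+k+1=n+1$.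

\section{Frames and the twelve points in dimension 11}\label{sec:frames}

We now choose a shape for $\Delta$. It is closed under taking subsets, because weights are positive, and every item must lie in at least two light sets: otherwise the equation of that item in \eqref{eq:dep} forces $\lambda_v=0$ for some $v$. The following shape has a small core and a cheap way to grow. A new item $y$ that lies only in the light sets $\{y\}$ and $\{1,y\}$ adds two points to $H$; adding one digit as well keeps the balance $|\Delta|=|I|+k+1$, with one new unknown and one new carry equation.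

\begin{definition}\label{def:frame}
A \emph{frame} has items $1,2,3$ and $l\geq 1$ further items, the \emph{pendants} $y_1,\dots,y_l$, with positive integer weights $<2^k$. Let $D$ be either the family of all subsets of $\{1,2,3\}$ (put $\tau=8$), or of all of them except $\{1,2,3\}$ (put $\tau=7$). The frame is \emph{admissible} if
\begin{itemize}
\item[(F1)] the light sets are exactly the members of $D$ and the sets $\{y_i\}$, $\{1,y_i\}$, $1\le i\le l$;
\item[(F2)] $k=\tau+l-4$;
\item[(F3)] the solution space of \eqref{eq:dep} is spanned by one vector without zero entries.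
\end{itemize}
\end{definition}

In the presence of (F1), condition (F2) is the size condition of Lemma~\ref{lem:carry}: $|\Delta|=\tau+2l$, while $n+1=|I|+k+1=4+l+k$. So Lemma~\ref{lem:carry} gives:

\begin{proposition}\label{prop:frame}
An admissible frame gives a circuit-hyperplane of $\mathcal{A}ff(C^n)$, $n=3+l+k$, whose hyperplane has a normal vector with all coordinates nonzero.
\end{proposition}

\subsection*{The reduced system}

We write sets of items as words: $12=\{1,2\}$, $1y=\{1,y\}$, and so on. Put
\[
a=\lambda_{12},\quad b=\lambda_{13},\quad c=\lambda_{23},\quad q=\lambda_{123},\quad \nu_y=\lambda_{1y},\quad \Sigma=\sum_y\nu_y,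
\]
where $q$ is absent (read $q=0$) if $\tau=7$. The equations of \eqref{eq:dep} without $C_t$ then say $\lambda_y=-\nu_y$ for each pendant and
\begin{equation}\label{eq:four}
\begin{gathered}
\lambda_1=-(a+b+q)-\Sigma,\qquad \lambda_2=-(a+c+q),\qquad \lambda_3=-(b+c+q),\\
\lambda_\emptyset=a+b+c+2q+\Sigma .
\end{gathered}
\end{equation}
Indeed, the first three are the equations of items $1,2,3$, and the last follows from $\sum\lambda_v=0$: the terms $\lambda_y+\nu_y$ cancel, so $\lambda_\emptyset=(2a+2b+2c+3q+\Sigma)-(a+b+c+q)$. Carries vanish on sets of size at most one, so what remains is the system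
\[
(S_t)\qquad C_t(12)a+C_t(13)b+C_t(23)c+C_t(123)q+\sum_yC_t(1y)\nu_y=0\qquad(1\le t\le k-1).
\]
Condition (F3) says that this system has a one-dimensional solution space, spanned by a solution for which $a,b,c$, $q$ (if $\tau=8$), all $\nu_y$, and the four numbers \eqref{eq:four} are nonzero.

\subsection*{The frame $\mathsf F_{11}$}

Let $\tau=8$, $l=2$, $k=6$, so (F2) holds and $n=11$. The weights are
\[
(W_1,W_2,W_3;W_{y_1},W_{y_2})=(5,25,22;51,45),\qquad\text{with bound } 2^k=64 .
\]

(F1): the sums over subsets of $\{1,2,3\}$ are $0,5,25,22,30,27,47,52$, and $W(1y_1)=56$, $W(1y_2)=50$; all are below $64$. A pendant together with $2$ or $3$ weighs at least $45+22=67$, and two pendants weigh $96$. Every other set of items contains one of these heavy pairs.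

(F3): the residues of the weights are
\[
\begin{array}{ll}
\text{mod }2:\ (1,1,0;1,1)& \text{mod }4:\ (1,1,2;3,1)\qquad \text{mod }8:\ (5,1,6;3,5)\\
\text{mod }16:\ (5,9,6;3,13)& \text{mod }32:\ (5,25,22;19,13).
\end{array}
\]
The entry $C_t(v)$ is the integer part of the sum of the residues mod $2^t$ over $v$, divided by $2^t$; for example $C_3(13)=\lfloor(5+6)/8\rfloor=1$. This gives:
\[
\begin{array}{c|cccc|cc|l}
t&12&13&23&123&1y_1&1y_2&(S_t)\\ \hline
1&1&0&0&1&1&1&a+q+\nu_{y_1}+\nu_{y_2}=0\\
2&0&0&0&1&1&0&q+\nu_{y_1}=0\\
3&0&1&0&1&1&1&b+q+\nu_{y_1}+\nu_{y_2}=0\\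
4&0&0&0&1&0&1&q+\nu_{y_2}=0\\
5&0&0&1&1&0&0&c+q=0
\end{array}
\]
The solutions are the multiples of $q=1$, $\nu_{y_1}=\nu_{y_2}=-1$, $a=b=1$, $c=-1$. Here $\Sigma=-2$, and \eqref{eq:four} gives $\lambda_1=\lambda_2=\lambda_3=-1$, $\lambda_\emptyset=1$. There are no zeros, so $\mathsf F_{11}$ is admissible.

\begin{proof}[Proof of Theorem~\ref{thm:eleven}]
By Proposition~\ref{prop:frame}, $\mathsf F_{11}$ gives a circuit-hyperplane; like every circuit-hyperplane of $\mathcal{A}ff(C^{11})$ it has $12$ elements. Let $v_1,\dots,v_6$ correspond to $f_0,\dots,f_5$ and $v_7,\dots,v_{11}$ to $1,2,3,y_1,y_2$. Under $z=(v+1)/2$ an equation $\sum g_iz_i=0$ becomes $\sum g_iv_i=-\sum g_i$, and here $-\sum g_i=-(63-148)=85$. This is the displayed equation. Theorem~\ref{thm:relax} with $\mathfrak H=\{H\}$ gives an oriented cube other than $\mathcal{A}ff(C^{11})$.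
\end{proof}

The dependency can be checked directly. Writing a point as (item set; $f_5f_4f_3f_2f_1f_0$), it says that the six points on the left and the six points on the right have the same sum:
\[
\begin{array}{ll@{\qquad\qquad}ll}
(\emptyset;&000000)&(1;&000101)\\
(12;&011110)&(2;&011001)\\
(13;&011011)&(3;&010110)\\
(123;&110100)&(23;&101111)\\
(y_1;&110011)&(1y_1;&111000)\\
(y_2;&101101)&(1y_2;&110010)
\end{array}
\]
On both sides the digit counts are $(3,4,3,3,3,3)$, and the items $1,2,3,y_1,y_2$ occur $3,2,2,1,1$ times.

\section{Inserting two digits: from $n$ to $n+4$}\label{sec:insert}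

To reach all $n\ge11$ we enlarge admissible frames. More digits mean more carry equations, and it must be controlled which equations arise. The idea is to cut all weights at a position $t_0$ and to insert two digits there. If the inserted digits pass the carry at $t_0$ on unchanged, then the equations below and above the cut stay as they were, and the inserted positions only repeat the equation $(S_{t_0})$. Two new pendants, $p$ and $s$, turn these repetitions into new conditions, and they also restore the balance (F2). One chosen old pendant $e$ hands its high digits over to $p$ and is switched off above the cut. The two new equations then express $\nu_p$ and $\nu_s$ through $\nu_e$.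

\begin{example}\label{ex:fifteen}
Take $\mathsf F_{11}$, cut at $t_0=2$, with $e=y_1$. In binary, highest digit first, with the cut and the inserted digits marked:
\[
\begin{array}{c|rl|rl}
&\multicolumn{2}{c|}{\text{old weight}}&\multicolumn{2}{c}{\text{new weight}}\\ \hline
1&5&=0001|01&21&=0001|01|01\\
2&25&=0110|01&105&=0110|10|01\\
3&22&=0101|10&82&=0101|00|10\\
y_2&45&=1011|01&185&=1011|10|01\\
e=y_1&51&=1100|11&227&=1110|00|11\\
p&&&204&=1100|11|00\\
s&&&228&=1110|01|00
\end{array}
\]
The pairs of digits inserted in $1,2,3,y_2$ transmit carries: for $1y_2$, for instance, exactly one of the two items has digit $1$ at each inserted position, so a carry is passed on if there is one, and none is created. The pendant $p$ takes the high part $1100$ of $e$, while $e$ and $s$ receive $1110$, the complement of the high part $0001$ of item $1$, so that adding item $1$ to $e$ or to $s$ produces no carry there. Now $k'=8$ and the bound is $256$. The light sets are again as in (F1): the sums on $\{1,2,3\}$ are at most $208$; the sums with item $1$ are $W(1e)=248$, $W(1y_2)=206$, $W(1p)=225$, $W(1s)=249$; a pendant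 with $2$ or $3$ weighs at least $185+82=267$, and two pendants more than that. In the order $(1,2,3;e,y_2,p,s)$ the residues are
\begin{gather*}
(1,1,0;1,1,0,0),\ (1,1,2;3,1,0,0),\ (5,1,2;3,1,4,4),\ (5,9,2;3,9,12,4),\\
(21,9,18;3,25,12,4),\ (21,41,18;35,57,12,36),\ (21,105,82;99,57,76,100)
\end{gather*}
modulo $2,4,8,16,32,64,128$, and the carry equations are
\[
\begin{array}{ll@{\qquad}ll}
t=1:&a+q+\nu_e+\nu_{y_2}=0& t=5:&b+q+\nu_p+\nu_{y_2}=0\\
t=2:&q+\nu_e=0& t=6:&q+\nu_{y_2}=0\\
t=3:&q+\nu_e+\nu_p+\nu_s=0& t=7:&c+q=0\\
t=4:&q+\nu_p=0.
\end{array}
\]
The equations for $t=2,3,4$ give $\nu_p=\nu_e$ and $\nu_s=-\nu_e$, and what is left is the old system. So we have an admissible frame with $l'=4$ and $n=3+4+8=15$.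
\end{example}

We now state what makes this work. Let an admissible frame be given, and let $1\le t_0\le k-1$. Put $\theta=2^{k-t_0}$, an even number, and split each weight into a low and a high part,
\[
W_i=\alpha_i+2^{t_0}h_i,\qquad 0\le\alpha_i<2^{t_0},\quad 0\le h_i<\theta .
\]
Write $[P]=1$ if the statement $P$ holds and $[P]=0$ otherwise.

\begin{definition}\label{def:ins}
\emph{Insertion data} consist of $t_0$, a pendant $e$, and sets $B',B''\subset\{1,2,3\}$ with $1\in B'$ and $1\notin B''$, such that:
\begin{itemize}
\item[(I1)] $C_{t_0}(1e)=1$;
\item[(I2)] for every $v\subset\{1,2,3\}$, with $C=C_{t_0}(v)$, we have $\bigl\lfloor\tfrac12(C+|v\cap B'|)\bigr\rfloor=C=\bigl\lfloor\tfrac12(C+|v\cap B''|)\bigr\rfloor$;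
\item[(I3)] $h_1<h_2$, $h_1<h_3$, $h_1<\theta/2$; and every pendant $y$ has $h_y\ge\theta/2$ and $h_y+h_j+[j\in B'']\ge\theta$ for $j=2,3$.
\end{itemize}
\end{definition}

The sets $B'$ and $B''$ consist of those of the items $1,2,3$ that receive the digit $1$ at the first and at the second inserted position. By (I2), these digits transmit the carries on $\{1,2,3\}$; this is required for $v=123$ even if this set is not light, so that $123$ does not become light. Condition (I3) lets us recognize heavy pairs from their high parts, and (I1) is what lets the repeated equations tie $\nu_p$ to $\nu_e$.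

Put $\bar h=\theta-1-h_1$. Since $h_1\le\theta/2-1$ by (I3), $\bar h\ge\theta/2$. The new frame has the same $\tau$, $k'=k+2$ digits, the old items, and two more pendants $p,s$. Its weights are
\begin{align*}
W'_j&=\alpha_j+2^{t_0}\bigl([j\in B']+2[j\in B'']\bigr)+2^{t_0+2}h_j\qquad(j=1,2,3),\\
W'_y&=\alpha_y+2^{t_0}\cdot2+2^{t_0+2}h_y\qquad(y\ne e\text{ an old pendant}),\\
W'_e&=\alpha_e+2^{t_0+2}\bar h,\qquad W'_p=2^{t_0}\cdot3+2^{t_0+2}h_e,\qquad W'_s=2^{t_0}+2^{t_0+2}\bar h .
\end{align*}
They are positive, and less than $2^{k+2}$ since all high parts are less than $\theta$. Example~\ref{ex:fifteen} is the case $t_0=2$, $B'=\{1\}$, $B''=\{2\}$.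

\begin{lemma}\label{lem:insert}
The new frame is admissible, with $l'=l+2$ pendants, and $t_0+2,\,p,\,B',\,B''$ are insertion data for it (with the same $\theta$).
\end{lemma}

\begin{proof}
Primes denote quantities of the new frame; $h'_i=\lfloor W'_i/2^{t_0+2}\rfloor$ is the high part of $W'_i$.

\emph{Carries.} For $t\le t_0$ we have $C'_t=C_t$ on sets of old items, because the low parts are unchanged, and $C'_t(1p)=C'_t(1s)=0$, because the last $t_0$ digits of $W'_p$ and $W'_s$ are $0$. At the inserted positions $t_0$ and $t_0+1$ we apply \eqref{eq:rec}. For $v\subset\{1,2,3\}$, (I2) gives $C'_{t_0+1}(v)=C'_{t_0+2}(v)=C_{t_0}(v)$. For the sets $1y$ the computation is as follows. Item $1$ has inserted digits $1$ at $t_0$ and $0$ at $t_0+1$, its digit is written first, and $c=C_{t_0}(1y)\in\{0,1\}$: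
\[
\begin{array}{l|c|c|c|c|c}
&C'_{t_0}&\text{digits at }t_0&C'_{t_0+1}&\text{digits at }t_0+1&C'_{t_0+2}\\ \hline
1y,\ y\ne e\text{ old}&c&1+0&\lfloor(c+1)/2\rfloor=c&0+1&c\\
1e&1&1+0&1&0+0&0\\
1p&0&1+1&1&0+1&1\\
1s&0&1+1&1&0+0&0
\end{array}
\]
The first entry of the row $1e$ is (I1). Above the inserted digits, carries are determined by $C'_{t_0+2}$ and the high digits. Hence, for $t_0\le t\le k$,
\begin{gather}
C'_{t+2}(v)=C_t(v)\ \ (v\subset\{1,2,3\}),\qquad C'_{t+2}(1y)=C_t(1y)\ \ (y\ne e\text{ old}),\label{eq:high1}\\
C'_{t+2}(1p)=C_t(1e),\qquad C'_{t+2}(1e)=C'_{t+2}(1s)=0.\label{eq:high2}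
\end{gather}
For $1p$ this holds because $p$ has the high part $h_e$ and $C'_{t_0+2}(1p)=1=C_{t_0}(1e)$. For $1e$ and $1s$, the numbers $\bar h$ and $h_1$ have complementary digits and the initial carry is $0$, so no carry ever arises.

\emph{(F1).} By \eqref{eq:carry}, $W'(v)=2^{t_0+2}\bigl(\sum_{i\in v}h'_i+C'_{t_0+2}(v)\bigr)+\rho$ with $0\le\rho<2^{t_0+2}$. So
\[
W'(v)<2^{k+2}\iff\sum_{i\in v}h'_i+C'_{t_0+2}(v)<\theta ,
\]
and in the same way $W(v)<2^k\iff\sum_{i\in v}h_i+C_{t_0}(v)<\theta$.
\begin{itemize}
\item Subsets of $\{1,2,3\}$ and the sets $1y$ with $y\ne e$ old have the same high parts and the same carry as before, so they are light if and only if they were.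
\item $1p$ has the high parts and the carry that $1e$ had, so it is light.
\item Single pendants are light; $1e$ and $1s$ are light since $\bar h+h_1+0=\theta-1$.
\item Let $j\in\{2,3\}$ and let $y$ be $p$ or an old pendant $\ne e$. At position $t_0+1$ the digit of $y$ is $1$ and that of $j$ is $[j\in B'']$, so $C'_{t_0+2}(yj)\ge[j\in B'']$. By (I3) for $y$ (for $e$, if $y=p$), the pair $yj$ is not light.
\item Let $j\in\{2,3\}$ and $y\in\{e,s\}$. Then $\bar h+h_j\ge\bar h+h_1+1=\theta$, so $yj$ is not light.
\item Two pendants have high parts at least $\theta/2$ each, so they do not form a light set.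
\end{itemize}
Any other set of items contains a pendant together with $2$, $3$ or another pendant, so it contains a non-light pair and is not light. This is (F1).

\emph{(F2).} $k+2=\tau+(l+2)-4$.

\emph{(F3).} For $t\le t_0$ the equation $(S'_t)$ is $(S_t)$. By the table, $(S'_{t_0+1})$ is $(S_{t_0})$ with $\nu_p+\nu_s$ added to the left side. By \eqref{eq:high1} and \eqref{eq:high2}, for $t_0\le t\le k-1$ the equation $(S'_{t+2})$ is $(S_t)$ with $\nu_e$ replaced by $\nu_p$. These are all the equations $(S'_t)$, $1\le t\le k+1$. Subtracting $(S'_{t_0})=(S_{t_0})$ from $(S'_{t_0+1})$ gives $\nu_p+\nu_s=0$. Subtracting it from $(S'_{t_0+2})$ gives $C_{t_0}(1e)(\nu_p-\nu_e)=0$, that is, $\nu_p=\nu_e$ by (I1). Given these two relations, the remaining equations are exactly the old system. So the solutions are the old ones, extended by $\nu_p=\nu_e$ and $\nu_s=-\nu_e$. The sum $\Sigma$ does not change, and neither do the numbers \eqref{eq:four}. Hence the solution space is again spanned by one vector, and no entry of the corresponding $\lambda$ is zero.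

\emph{Insertion data.} We have $t_0+2\le k+1=k'-1$ and $2^{k'-(t_0+2)}=\theta$. By the table $C'_{t_0+2}(1p)=1$, which is (I1). On subsets of $\{1,2,3\}$ the carries $C'_{t_0+2}$ are the old $C_{t_0}$, so (I2) holds. In (I3), $h_1,h_2,h_3$ are unchanged; pendants other than $e,s$ have old high parts ($p$ has $h_e$); and $e,s$ have high part $\bar h$, with $\bar h\ge\theta/2$ and $\bar h+h_j\ge\theta$ for $j=2,3$.
\end{proof}

\section{All dimensions $n\ge11$}\label{sec:all}

Lemma~\ref{lem:insert} raises $n=3+l+k$ by $4$ and can be iterated. We therefore need one admissible frame with insertion data for each of $n=11,12,13,14$. The frame $\mathsf F_{11}$ is at hand. For the others we use the format of Section~\ref{sec:frames}: residues are listed as $(W_1,W_2,W_3;W_{y_1},W_{y_2},\dots)$, we write $\nu_i$ for $\nu_{y_i}$, and (F2) is immediate from $k=\tau+l-4$. In (F1) we check the subsets of $\{1,2,3\}$, the sets $1y$, and that pendants with $2$ or $3$ and pairs of pendants are too heavy.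

\subsection*{The frame $\mathsf F_{12}$: $\tau=7$, $l=3$, $k=6$}

The weights are $(11,25,30;39,50,40)$, with bound $64$.

(F1): the sums $0,11,25,30,36,41,55$ on the proper subsets of $\{1,2,3\}$ are below the bound and $W(123)=66$ is not; the sums $W(1y)$ are $50,61,51$; a pendant with $2$ or $3$ weighs at least $39+25=64$, two pendants at least $79$.

Residues: mod $2$: $(1,1,0;1,0,0)$; mod $4$: $(3,1,2;3,2,0)$; mod $8$: $(3,1,6;7,2,0)$; mod $16$: $(11,9,14;7,2,8)$; mod $32$: $(11,25,30;7,18,8)$. Carries:
\[
\begin{array}{c|ccc|ccc}
t&12&13&23&1y_1&1y_2&1y_3\\ \hline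
1&1&0&0&1&0&0\\
2&1&1&0&1&1&0\\
3&0&1&0&1&0&0\\
4&1&1&1&1&0&1\\
5&1&1&1&0&0&0
\end{array}
\]
The rows $t=1,3,2,5,4$ give in this order $a=-\nu_1$, $b=-\nu_1$, $\nu_2=\nu_1$, $c=2\nu_1$, $\nu_3=-\nu_1$. With $\nu_1=1$ we get $\Sigma=1$ and $\lambda_1=1$, $\lambda_2=\lambda_3=-1$, $\lambda_\emptyset=1$. So $\mathsf F_{12}$ is admissible, and $n=12$.

\subsection*{The frame $\mathsf F_{13}$: $\tau=8$, $l=3$, $k=7$}

The weights are $(11,50,44;103,91,113)$, with bound $128$.

(F1): the sums on $\{1,2,3\}$ are $0,11,50,44,61,55,94,105$; the sums $W(1y)$ are $114,102,124$; a pendant with $2$ or $3$ weighs at least $91+44=135$, two pendants at least $194$.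

Residues: mod $2$: $(1,0,0;1,1,1)$; mod $4$: $(3,2,0;3,3,1)$; mod $8$: $(3,2,4;7,3,1)$; mod $16$: $(11,2,12;7,11,1)$; mod $32$: $(11,18,12;7,27,17)$; mod $64$: $(11,50,44;39,27,49)$. Carries:
\[
\begin{array}{c|cccc|ccc}
t&12&13&23&123&1y_1&1y_2&1y_3\\ \hline
1&0&0&0&0&1&1&1\\
2&1&0&0&1&1&1&1\\
3&0&0&0&1&1&0&0\\
4&0&1&0&1&1&1&0\\
5&0&0&0&1&0&1&0\\
6&0&0&1&1&0&0&0
\end{array}
\]
The rows $t=6,5,3,1,2,4$ give in this order $c=-q$, $\nu_2=-q$, $\nu_1=-q$, $\nu_3=2q$, $a=-q$, $b=q$. With $q=1$ we get $\Sigma=0$ and $\lambda_1=-1$, $\lambda_2=1$, $\lambda_3=-1$, $\lambda_\emptyset=1$. So $\mathsf F_{13}$ is admissible, and $n=13$.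

\subsection*{The frame $\mathsf F_{14}$: $\tau=7$, $l=4$, $k=7$}

The weights are $(21,51,60;79,85,97,80)$, with bound $128$.

(F1): the sums $0,21,51,60,72,81,111$ on the proper subsets of $\{1,2,3\}$ are below the bound and $W(123)=132$ is not; the sums $W(1y)$ are $100,106,118,101$; a pendant with $2$ or $3$ weighs at least $79+51=130$, two pendants at least $159$.

Residues: mod $2$: $(1,1,0;1,1,1,0)$; mod $4$: $(1,3,0;3,1,1,0)$; mod $8$: $(5,3,4;7,5,1,0)$; mod $16$: $(5,3,12;15,5,1,0)$; mod $32$: $(21,19,28;15,21,1,16)$; mod $64$: $(21,51,60;15,21,33,16)$. Carries: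
\[
\begin{array}{c|ccc|cccc}
t&12&13&23&1y_1&1y_2&1y_3&1y_4\\ \hline
1&1&0&0&1&1&1&0\\
2&1&0&0&1&0&0&0\\
3&1&1&0&1&1&0&0\\
4&0&1&0&1&0&0&0\\
5&1&1&1&1&1&0&1\\
6&1&1&1&0&0&0&0
\end{array}
\]
The rows $t=2,4,3,1,6,5$ give in this order $a=-\nu_1$, $b=-\nu_1$, $\nu_2=\nu_1$, $\nu_3=-\nu_1$, $c=2\nu_1$, $\nu_4=-2\nu_1$. With $\nu_1=1$ we get $\Sigma=-1$ and $\lambda_1=3$, $\lambda_2=\lambda_3=-1$, $\lambda_\emptyset=-1$. So $\mathsf F_{14}$ is admissible, and $n=14$.

\subsection*{Insertion data}

In all four frames take $e=y_1$ and the following choices; $h$ lists the integer parts of the weights divided by $2^{t_0}$.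
\[
\begin{array}{c|c|c|c|c|l}
&t_0&B'&B''&\theta&h\\ \hline
\mathsf F_{11}&2&\{1\}&\{2\}&16&(1,6,5;12,11)\\
\mathsf F_{13}&3&\{1\}&\{2\}&16&(1,6,5;12,11,14)\\
\mathsf F_{12}&4&\{1,2\}&\{2,3\}&4&(0,1,1;2,3,2)\\
\mathsf F_{14}&5&\{1,2\}&\{2,3\}&4&(0,1,1;2,2,3,2)
\end{array}
\]
(I1): the tables show $C_{t_0}(1y_1)=1$ in each case. The inequalities for $h_1$ in (I3) are visible.

For $\mathsf F_{11}$ and $\mathsf F_{13}$, the row $t_0$ of the table shows that $C_{t_0}$ is $1$ on $123$ and $0$ on all other subsets of $\{1,2,3\}$. These other subsets meet $B'$ and $B''$ in at most one element each, and $123$ meets both in exactly one. Since $\lfloor0/2\rfloor=\lfloor1/2\rfloor=0$ and $\lfloor(1+1)/2\rfloor=1$, (I2) holds. All pendants have $h_y\ge11\ge8$ and $h_y+h_j\ge11+5=16$ for $j=2,3$, so (I3) holds.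

For $\mathsf F_{12}$ and $\mathsf F_{14}$, $C_{t_0}$ is $0$ on $\emptyset$ and on singletons, $1$ on pairs by the tables, and $2$ on $123$: from the residues, $\lfloor(11+9+14)/16\rfloor=\lfloor34/16\rfloor=2$ and $\lfloor(21+19+28)/32\rfloor=\lfloor68/32\rfloor=2$. Sets of at most one element meet $B'$ and $B''$ in at most one element, pairs in one or two elements, and $123$ in two. Since $\lfloor0/2\rfloor=\lfloor(0+1)/2\rfloor=0$, $\lfloor(1+1)/2\rfloor=\lfloor(1+2)/2\rfloor=1$ and $\lfloor(2+2)/2\rfloor=2$, (I2) holds. All pendants have $h_y\ge2$, and $h_y+h_j+1\ge2+1+1=4$ for $j=2,3$ (both lie in $B''$), so (I3) holds.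

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Starting from $\mathsf F_{11},\mathsf F_{12},\mathsf F_{13},\mathsf F_{14}$ and iterating Lemma~\ref{lem:insert}, we obtain an admissible frame for every $n\ge11$. By Proposition~\ref{prop:frame}, $\mathcal{A}ff(C^n)$ has a circuit-hyperplane $\{\mathbf v\in C^n:\mathbf g\cdot\mathbf v=\beta\}$ with all $g_i\ne0$.

The $2^n$ reflections $\mathbf v\mapsto(\varepsilon_1v_1,\dots,\varepsilon_nv_n)$, $\varepsilon_i=\pm1$, preserve $C^n$ and affine dependence, so they map circuit-hyperplanes to circuit-hyperplanes. The image hyperplanes have normals $(\varepsilon_1g_1,\dots,\varepsilon_ng_n)$. Two such normals agree in absolute value in every coordinate, so they are proportional only if the factor is $\pm1$; as all $g_i\ne0$, the two sign vectors are then equal or opposite. So we get at least $2^{n-1}$ distinct hyperplanes. Their sets of cube points span them, so these sets are distinct too.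

Fix $2^{n-1}$ of these circuit-hyperplanes. On each of them, independently, leave the chirotope at $0$ or set it to $+$ or $-$ on a fixed ordering. If all are left at $0$, we have $\mathcal{A}ff(C^n)$, which is an oriented cube; otherwise Theorem~\ref{thm:relax} gives an oriented cube. The $3^{2^{n-1}}$ chirotopes are pairwise distinct. They agree on the bases of $\mathcal{A}ff(C^n)$, where they are nonzero, so no two are negatives of each other. As a chirotope is determined by its oriented matroid up to a global sign, the $3^{2^{n-1}}$ oriented cubes are distinct.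
\end{proof}

\begin{thebibliography}{9}

\bibitem{OM}
Bj\"orner, Las Vergnas, Sturmfels, White, Ziegler,
\emph{Oriented Matroids}.

\bibitem{GS}
E. Gioan, I.P. Silva,
\emph{Rectangles, integer vectors and hyperplanes of the hypercube},
arXiv:2009.14275 (2020).

\bibitem{Oxley}
Oxley,
\emph{Matroid Theory}.

\end{thebibliography}

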